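\title{A $p$-adic obstruction to metrizability of universal minimal flows of closures of full groups}

\begin{abstract}
Let $\varphi$ be a minimal homeomorphism of a Cantor space $X$ and let $G_\varphi$ be the closure of its full group in $\operatorname{Homeo}(X)$. We show that the universal minimal flow of $G_\varphi$ need not be metrizable: for the $q$-adic odometer it has weight $2^{\aleph_0}$ and cardinality $2^{2^{\aleph_0}}$. The same holds whenever the group $D_\varphi$ of continuous integer-valued functions on $X$, modulo those with zero integral for every invariant measure, is not divisible. The proof uses a flow of $\mathbb Z_p$-valued functions on $p$-tuples of clopen sets that imitate the measure of the set of increasing $p$-tuples of points for a linear order. Since $p!$ is not invertible in $\mathbb Z_p$, these functions cannot be symmetric, and Ramsey's theorem turns the asymmetry into a count of subwords modulo $p^k$.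
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a Cantor space with a compatible metric $d$, and give $\operatorname{Homeo}(X)$ the topology of uniform convergence, which makes it a Polish group. A homeomorphism $\varphi$ of $X$ is \emph{minimal} if every $\varphi$-orbit is dense. Its \emph{full group}
\[
[\varphi]=\{g\in\operatorname{Homeo}(X):\ \forall x\in X\ \exists n\in\mathbb Z\ \ g(x)=\varphi^n(x)\}
\]
consists of the homeomorphisms that map each $\varphi$-orbit onto itself. We write $G_\varphi$ for the closure of $[\varphi]$ in $\operatorname{Homeo}(X)$. It is a Polish group, and it is known to be amenable.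

For a topological group $G$, a \emph{$G$-flow} is a continuous action of $G$ on a nonempty compact Hausdorff space, and it is \emph{minimal} if every orbit is dense. By Zorn's lemma every flow contains a minimal subflow. The \emph{universal minimal flow} $M(G)$ is the unique (up to isomorphism) minimal $G$-flow that maps onto every minimal $G$-flow by a continuous $G$-equivariant map. Its size measures how complicated the actions of $G$ on compact spaces can be. It is a point exactly when every $G$-flow has a fixed point. If $G$ is compact, then $M(G)=G$, because $g\mapsto gy$ maps $G$ onto any minimal flow containing $y$. At the other extreme, $M(\mathbb Z)$ is not metrizable (Example~\ref{ex:Z}). The following question comes from Ibarlucia and Melleray~\cite{IM}.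

\begin{quote}
\textbf{Question.} Let $\varphi$ be a minimal homeomorphism of a Cantor space $X$. Is $M(G_\varphi)$ metrizable?
\end{quote}

The flow $M(G_\varphi)$ is never a point, since $X$ itself is a minimal $G_\varphi$-flow. There are reasons to guess that the answer is yes. The group $G_\varphi$ is very far from the cyclic group generated by $\varphi$. By results of Glasner and Weiss \cite[Lemma~2.5 and Proposition~2.6]{GW}, if $A$ and $B$ are clopen and $\mu(A)<\mu(B)$ for every $\varphi$-invariant probability measure $\mu$, then some element of $[\varphi]$ maps $A$ into $B$; and if $\mu(A)=\mu(B)$ for every such $\mu$, then some element of $[\varphi]$ maps $A$ onto $B$. So $G_\varphi$ permutes many small clopen sets at will, which is the situation in which Ramsey's theorem makes colorings constant on large configurations. Moreover, the mechanism that makes $M(\mathbb Z)$ large finds nothing in the flow $X$ (Example~\ref{ex:X}). Nevertheless the answer is no.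

Write $\mathfrak c=2^{\aleph_0}$, and recall that the \emph{weight} of a space is the least cardinality of a base; a compact Hausdorff space is metrizable if and only if its weight is countable. For an integer $q\ge2$, the \emph{$q$-adic odometer} is the map $\varphi(x)=x+1$ on the compact ring $\mathbb Z_q=\varprojlim\mathbb Z/q^n$. It is minimal because $\mathbb Z$ is dense in $\mathbb Z_q$.

\begin{theorem}\label{thm:odometer}
Let $q\ge2$ and let $\varphi$ be the $q$-adic odometer. Then $M(G_\varphi)$ is not metrizable. It has weight $\mathfrak c$ and cardinality $2^{\mathfrak c}$.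
\end{theorem}

For the general statement, let $\mathcal M_\varphi$ be the set of $\varphi$-invariant Borel probability measures on $X$, a nonempty weak-$*$ compact set, and let
\[
D_\varphi=C(X,\mathbb Z)\Big/\Big\{f:\ \textstyle\int f\,d\mu=0\ \text{ for all }\mu\in\mathcal M_\varphi\Big\}.
\]
We write $[f]$ for the class of $f$ and $[A]$ for the class of $1_A$; thus $[A]=[B]$ means that $\mu(A)=\mu(B)$ for all $\mu\in\mathcal M_\varphi$. The abelian group $D_\varphi$ is countable and torsion-free, it is generated by the classes $[A]$ of clopen sets, and $[X]\ne0$. An abelian group $D$ is \emph{divisible} if $nD=D$ for all $n\ge1$, equivalently if $pD=D$ for every prime $p$.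

\begin{theorem}\label{thm:general}
Let $\varphi$ be a minimal homeomorphism of a Cantor space such that $D_\varphi$ is not divisible. Then $M(G_\varphi)$ is not metrizable; it has weight $\mathfrak c$ and cardinality $2^{\mathfrak c}$. Equivalently, if $M(G_\varphi)$ is metrizable, then for all $n\ge1$ every clopen set $A$ can be partitioned into $n$ clopen sets $A_1,\dots,A_n$ with $\mu(A_i)=\mu(A)/n$ for all $i$ and all $\mu\in\mathcal M_\varphi$.
\end{theorem}

Consider an odometer $x\mapsto x+1$ on $\varprojlim\mathbb Z/n_k$, where $n_1\mid n_2\mid\cdots$ is unbounded. The map permutes the $n_k$ residue classes modulo $n_k$ cyclically, so an invariant measure gives each of them mass $1/n_k$. Hence there is one invariant measure, and $D_\varphi$ is the subgroup of $\mathbb Q$ generated by the numbers $1/n_k$. A divisible subgroup of $\mathbb Q$ containing $1$ is $\mathbb Q$, so Theorem~\ref{thm:general} covers every odometer with $D_\varphi\ne\mathbb Q$, and in particular the $q$-adic odometer, for which $D_\varphi=\mathbb Z[1/q]$. It covers every $\varphi$ with $D_\varphi$ finitely generated, since then $D_\varphi\cong\mathbb Z^r$ with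 $r\ge1$; this includes every Sturmian system, where $D_\varphi=\mathbb Z+\mathbb Z\alpha$. The case of divisible $D_\varphi$, for instance $D_\varphi=\mathbb Q$, is not decided here.

Section~\ref{sec:open} reduces the problem to finding a minimal flow and a continuous function on it that is invariant under an open subgroup and takes infinitely many values. Section~\ref{sec:order} builds the flow and works out the $3$-adic odometer by hand. Sections~\ref{sec:words} and~\ref{sec:criterion} prove a general criterion and deduce Theorem~\ref{thm:odometer}, using only Ramsey's theorem and basic facts about $\beta\mathbb N$. Sections~\ref{sec:nondiv} and~\ref{sec:div} prove Theorem~\ref{thm:general}.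

\section{How $G_\varphi$ acts on clopen sets}\label{sec:clopen}

Let $\operatorname{Clop}(X)$ be the countable algebra of clopen subsets of $X$. The stabilizer $\{g:gA=A\}$ of a clopen set $A$ is an open subgroup of $\operatorname{Homeo}(X)$: if $g$ moves every point by less than the distance from $A$ to $X\setminus A$, then $g$ maps each of these two sets into itself, hence onto itself, and a subgroup containing a neighborhood of the identity is open. Conversely, if $P$ is a finite clopen partition into sets of diameter less than $\varepsilon$, then a homeomorphism that fixes each member of $P$ setwise moves points by less than $\varepsilon$. So the stabilizers of finite tuples of clopen sets form a base of neighborhoods of the identity.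

Let $\varphi$ be a minimal homeomorphism of $X$. The first lemma below limits what $G_\varphi$ can do to clopen sets, and the second supplies the elements of $G_\varphi$ that we use.

\begin{lemma}\label{lem:invariance}
If $g\in G_\varphi$, $A\in\operatorname{Clop}(X)$ and $\mu\in\mathcal M_\varphi$, then $\mu(gA)=\mu(A)$. Thus $[gA]=[A]$ in $D_\varphi$.
\end{lemma}

\begin{proof}
Let $g\in[\varphi]$. The closed sets $\{x:g(x)=\varphi^n(x)\}$, $n\in\mathbb Z$, cover $X$, so $A$ is a disjoint union of Borel sets $A_n$ such that $g=\varphi^n$ on $A_n$. Then $gA$ is the disjoint union of the sets $\varphi^nA_n$, and $\mu(gA)=\sum_n\mu(A_n)=\mu(A)$. If $g\in G_\varphi$, the set $\{g':g'A=gA\}$ is a coset of the stabilizer of $A$, hence an open neighborhood of $g$. It contains some $g'\in[\varphi]$, and $\mu(gA)=\mu(g'A)=\mu(A)$.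
\end{proof}

\begin{lemma}[Exchange]\label{lem:exchange}
Let $F_1,\dots,F_N,E_1,\dots,E_N$ be pairwise disjoint clopen sets and let $g_i\in[\varphi]$ satisfy $g_iF_i=E_i$. Then some $g\in[\varphi]$ interchanges $F_i$ and $E_i$ for each $i$ and fixes every point outside these sets.
\end{lemma}

\begin{proof}
Let $g$ be $g_i$ on $F_i$, $g_i^{-1}$ on $E_i$, and the identity elsewhere. It is continuous on each piece of a finite clopen partition, satisfies $g^2=1$, and sends each point into its own $\varphi$-orbit.
\end{proof}

\section{Open subgroups and the size of $M(G)$}\label{sec:open}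

To bound $M(G)$ from below we need a concrete model of it. Let $G$ be a topological group and let $\operatorname{RUC}(G)$ be the commutative unital C*-algebra of bounded functions $f:G\to\mathbb C$ such that for every $\varepsilon>0$ there is a neighborhood $U$ of $1$ with $|f(ug)-f(g)|\le\varepsilon$ for all $u\in U$ and $g\in G$. Let $S(G)$ be its Gelfand spectrum, the compact space of unital $*$-homomorphisms $\xi:\operatorname{RUC}(G)\to\mathbb C$. Recall that such an algebra is isomorphic to the algebra of continuous functions on its spectrum, and that unital $*$-homomorphisms between such algebras correspond to continuous maps between the spectra in the opposite direction.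

For $h\in G$ put $f_h(g)=f(hg)$. Then $f_h\in\operatorname{RUC}(G)$ (replace $U$ by $h^{-1}Uh$), $(f_h)_{h'}=f_{hh'}$, and $\|f_{uh}-f_h\|\le\varepsilon$ for $u\in U$, so $h\mapsto f_h$ is norm continuous. Hence $(h\xi)(f)=\xi(f_h)$ defines an action, which is continuous because
\[
|(h\xi)(f)-(h_0\xi_0)(f)|\le\|f_h-f_{h_0}\|+|\xi(f_{h_0})-\xi_0(f_{h_0})|.
\]
Let $e\in S(G)$ be evaluation at $1$. Then $ge$ is evaluation at $g$, and the orbit $Ge$ is dense, since an element of $\operatorname{RUC}(G)=C(S(G))$ that vanishes on $Ge$ is zero.

Let $Y$ be a $G$-flow and $y\in Y$. For $f\in C(Y)$ and $\varepsilon>0$, compactness of $Y$ gives a neighborhood $U$ of $1$ with $|f(uz)-f(z)|\le\varepsilon$ for all $u\in U$ and $z\in Y$. So $g\mapsto f(gy)$ lies in $\operatorname{RUC}(G)$, and the resulting homomorphism $C(Y)\to\operatorname{RUC}(G)$ is dual to a continuous map $\rho_y:S(G)\to Y$ with $\rho_y(ge)=gy$. This map is equivariant on $Ge$, hence everywhere. Fix a minimal subflow $M\subset S(G)$. If $Y$ is minimal, the subflow $\rho_y(M)$ is all of $Y$. Therefore $M\cong M(G)$.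

We shall compare $M$ with the \v{C}ech--Stone compactification $\beta\Omega$ of a discrete set $\Omega$. It is the spectrum of $\ell^\infty(\Omega)$, and every map from $\Omega$ to a compact Hausdorff space extends continuously to it. We use three standard facts: $\beta\mathbb N$ has weight $\mathfrak c$ and cardinality $2^{\mathfrak c}$; every infinite closed subset of $\beta\mathbb N$ contains a copy of $\beta\mathbb N$ \cite[3.6.14]{Eng}; and a Hausdorff continuous image of a compact space has weight at most that of the space.

\begin{lemma}\label{lem:open}
Let $G$ be a separable topological group, $V\le G$ an open subgroup, $Y$ a minimal $G$-flow, $Z$ a compact Hausdorff space, and $F:Y\to Z$ a continuous map with $F(vy)=F(y)$ for all $v\in V$ and $y\in Y$. If $F(Y)$ is infinite, then $M(G)$ is not metrizable; it has weight $\mathfrak c$ and cardinality $2^{\mathfrak c}$.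
\end{lemma}

\begin{proof}
Let $\Omega=V\backslash G$. The cosets $Vg$ are disjoint open sets and $G$ is separable, so $\Omega$ is countable. A bounded function on $G$ that is constant on each coset $Vg$ lies in $\operatorname{RUC}(G)$, with $U=V$ for every $\varepsilon$. The inclusion $\ell^\infty(\Omega)\to\operatorname{RUC}(G)$ is dual to a continuous map $\pi:S(G)\to\beta\Omega$ with $\pi(ge)=Vg$.

Fix $y\in Y$. The map $Vg\mapsto F(gy)$ is well defined on $\Omega$ and extends to a continuous map $\tilde F:\beta\Omega\to Z$. The maps $F\circ\rho_y$ and $\tilde F\circ\pi$ agree on the dense set $Ge$, so they are equal. Since $Y$ is minimal,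
\[
F(Y)=F(\rho_y(M))=\tilde F(\pi(M)),
\]
and $\pi(M)$ is infinite. Thus $\Omega$ is countably infinite and $\pi(M)$ is an infinite closed subset of $\beta\Omega\cong\beta\mathbb N$. By the facts above $\pi(M)$, and with it $M$, has weight at least $\mathfrak c$ and cardinality at least $2^{\mathfrak c}$.

For the upper bounds, a continuous function on $G$ is determined by its values on a countable dense set, so $|\operatorname{RUC}(G)|\le\mathfrak c$. The space $S(G)$ embeds in a product of at most $\mathfrak c$ discs, which has weight at most $\mathfrak c$ and cardinality at most $2^{\mathfrak c}$.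
\end{proof}

The flow $Y$ that witnesses non-metrizability may itself be metrizable, and in this paper it always is.

\begin{example}\label{ex:Z}
Let $G=\mathbb Z$ be discrete and $V=\{0\}$. Let $Y=\mathbb Z_q$ with the odometer action and let $F$ be the identity map. Lemma~\ref{lem:open} shows that $M(\mathbb Z)$ is not metrizable.
\end{example}

\begin{example}\label{ex:X}
Let $G=G_\varphi$ and $Y=X$. An open subgroup $V$ contains every element of $G_\varphi$ that fixes setwise the members of a suitable finite clopen partition $P$. Let $U\in P$ and let $x\ne\varphi^nx$ both lie in $U$. Choose a clopen set $W\ni x$ such that $W$ and $\varphi^nW$ are disjoint subsets of $U$; the exchange of $W$ and $\varphi^nW$ by $\varphi^{\pm n}$, as in the proof of Lemma~\ref{lem:exchange}, lies in $V$ and sends $x$ to $\varphi^nx$. So $Vx$ contains the part of the $\varphi$-orbit of $x$ lying in $U$, which is dense in $U$. Every continuous $V$-invariant map on $X$ is therefore constant on each member of $P$, and Lemma~\ref{lem:open} does not apply to $X$.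
\end{example}

\section{Order functions}\label{sec:order}

We look for a richer flow. For a subgroup $G$ of $\operatorname{Homeo}(X)$, the natural open subgroups are the stabilizers of tuples $S=(S_1,\dots,S_r)$ of clopen sets. A natural flow with a function invariant under such a stabilizer is a space of functions $\gamma$ from tuples to a compact set, with $F(\gamma)=\gamma(S)$. The difficulty is minimality. The space of all such $\gamma$ contains the constants, which are fixed points, and we have no control over the minimal subflow that Zorn's lemma gives. We need closed $G$-invariant conditions on $\gamma$ that force \emph{every} solution to take infinitely many values on the orbit of $S$.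

Linear orders suggest such conditions. Suppose that $X$ carries a linear order and a $G$-invariant measure $\mu$, and for disjoint $A,B$ let $\gamma(A,B)$ be the $\mu\times\mu$-measure of $\{(x,y)\in A\times B:x<y\}$. This records how much of $A$ comes before $B$. It is additive in each variable, and $\gamma(A,B)+\gamma(B,A)=\mu(A)\mu(B)$. These two conditions no longer mention the order, and they are $G$-invariant. With real values they fail to do the job, because $\mu(A)\mu(B)/2$ is a $G$-invariant solution; indeed the solutions with values in $[0,1]$ form a compact convex set, where an amenable group must have a fixed point. We therefore take values in a compact ring where the division cannot be carried out.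

Fix a prime $p$. Recall that $\mathbb Z_p$ is a compact ring with $\mathbb Z_p/p^k\mathbb Z_p=\mathbb Z/p^k$, and that its units are $\mathbb Z_p^\times=\mathbb Z_p\setminus p\mathbb Z_p$. An element of $\mathbb Z/p^k$ is likewise a unit if and only if it is nonzero modulo $p$. Let $G\le\operatorname{Homeo}(X)$ carry the uniform topology, and let $h:\operatorname{Clop}(X)\to\mathbb Z_p$ be finitely additive with $h(gA)=h(A)$ for all $g\in G$. Let $\mathcal T_r$ be the countable set of $r$-tuples of pairwise disjoint, possibly empty, clopen sets.

\begin{definition}\label{def:order}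
An \emph{order function with $r$ slots} is a map $\gamma:\mathcal T_r\to\mathbb Z_p$ such that
\begin{enumerate}
\item[(a)] $\gamma(\dots,A\sqcup B,\dots)=\gamma(\dots,A,\dots)+\gamma(\dots,B,\dots)$ in each slot, whenever all the sets involved are pairwise disjoint;
\item[(b)] $\sum_{\sigma\in\mathfrak S_r}\gamma(A_{\sigma(1)},\dots,A_{\sigma(r)})=\prod_{j=1}^rh(A_j)$ for all $(A_1,\dots,A_r)\in\mathcal T_r$.
\end{enumerate}
The set of order functions is denoted by $Y_r$.
\end{definition}

\begin{lemma}\label{lem:flow}
The set $Y_r$ is a nonempty closed subset of $\mathbb Z_p^{\mathcal T_r}$, and $(g\gamma)(t)=\gamma(g^{-1}t)$ makes it a $G$-flow.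
\end{lemma}

\begin{proof}
Each instance of (a) or (b) is a closed condition on finitely many coordinates. The action preserves (a), and it preserves (b) because $h$ is $G$-invariant. For continuity, fix $t\in\mathcal T_r$ with stabilizer $V_t$, which is open, and fix $g_0\in G$. For $g\in V_tg_0$ we have $(g\gamma)(t)=\gamma(g_0^{-1}t)$, which depends continuously on $\gamma$ alone.

To find an element of $Y_r$, identify $X$ with $\{0,1\}^{\mathbb N}$ and order the cylinders of each length $L$ lexicographically. Given $(A_1,\dots,A_r)\in\mathcal T_r$, choose $L$ such that each $A_j$ is a union of cylinders of length $L$, and put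
\[
\gamma_<(A_1,\dots,A_r)=\sum\ \prod_{j=1}^rh(C_j),
\]
where the sum runs over cylinders $C_1<\dots<C_r$ of length $L$ with $C_j\subset A_j$. The value does not depend on $L$. Indeed, let $L'\ge L$, let $C'_j\subset A_j$ be cylinders of length $L'$, and let $C_j\supset C_j'$ be those of length $L$. The $C_j$ are distinct because the $A_j$ are disjoint, so $C_1'<\dots<C_r'$ if and only if $C_1<\dots<C_r$; and for fixed $C_1,\dots,C_r$ the terms of length $L'$ add up to $\prod_j\sum_{C'\subset C_j}h(C')=\prod_jh(C_j)$. Computing with one $L$ for all the sets involved gives (a). For (b), a choice of cylinders $C_j\subset A_j$ is counted in $\gamma_<(A_{\sigma(1)},\dots,A_{\sigma(r)})$ for exactly one $\sigma$, the one with $C_{\sigma(1)}<\dots<C_{\sigma(r)}$. So the sum in (b) is $\prod_j\sum_{C\subset A_j}h(C)=\prod_jh(A_j)$.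
\end{proof}

\begin{remark}[Why $p$ slots]\label{rem:slots}
If $r<p$, then $r!$ is a unit of $\mathbb Z_p$ and $\frac1{r!}\prod_jh(A_j)$ is a fixed point of $G$ in $Y_r$, so $Y_r$ has a one-point minimal subflow. For $r=p$, let $A_1,\dots,A_p$ be disjoint with all $h(A_j)$ units. If $\gamma\in Y_p$ took the same value $c$ on all rearrangements of $(A_1,\dots,A_p)$, then (b) would say that $p!\,c$ is a unit. So every $\gamma\in Y_p$ breaks the symmetry between such sets.
\end{remark}

The task is to amplify this single failure of symmetry into infinitely many values. The case $p=2$ shows how.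

\begin{example}[The $3$-adic odometer]\label{ex:three}
Let $X=\mathbb Z_3$, $G=G_\varphi$, $p=2$, and let $h$ be Haar measure, whose values on clopen sets lie in $\mathbb Z[1/3]\subset\mathbb Z_2$. Let $S_1=3\mathbb Z_3$, $S_2=1+3\mathbb Z_3$, $T=2+3\mathbb Z_3$, and let $\gamma\in Y_2$ be arbitrary. We show that $\gamma(gS_1,gS_2)$ takes every residue modulo $2^k$ as $g$ ranges over $G$.

Fix $m$ and a large $L$, and call the cosets of $3^L\mathbb Z_3$ \emph{cells}; each has $h=3^{-L}$, a unit of $\mathbb Z_2$. Remove $m$ cells from each $S_j$ and call the rest $R_j$. Number the cells of $T$, color each of them by the residues modulo $2^k$ of $\gamma(E,R_2)$ and $\gamma(R_1,E)$, and color each pair with $E$ numbered before $E'$ by the residues of $\gamma(E,E')$ and $\gamma(E',E)$. For $L$ large, Ramsey's theorem gives cells $E_1,\dots,E_{2m}$ in $T$ on which both colorings are constant: modulo $2^k$,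
\[
\gamma(E_i,R_2)\equiv c_1,\quad\gamma(R_1,E_i)\equiv c_2,\quad\gamma(E_i,E_j)\equiv c_{12},\quad\gamma(E_j,E_i)\equiv c_{21}\qquad(i<j).
\]
By (b), $c_{12}+c_{21}\equiv3^{-2L}$ is odd, and so $c_{12}-c_{21}$ is odd.

Let $w=w_1\cdots w_{2m}$ be a word with $m$ letters $1$ and $m$ letters $2$, and let $S_j(w)$ be the union of $R_j$ and the $E_i$ with $w_i=j$. Cells are translates of one another, so Lemma~\ref{lem:exchange} gives $g\in[\varphi]$ with $gS_1=S_1(w)$ and $gS_2=S_2(w)$. Let $|w|_{12}$ be the number of pairs $i<j$ with $w_i=1$, $w_j=2$, and define $|w|_{21}$ in the same way; then $|w|_{12}+|w|_{21}=m^2$. Expanding both slots by (a),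
\begin{align*}
\gamma(S_1(w),S_2(w))&\equiv\gamma(R_1,R_2)+mc_1+mc_2+c_{12}|w|_{12}+c_{21}|w|_{21}\\
&=\bigl(\gamma(R_1,R_2)+mc_1+mc_2+m^2c_{21}\bigr)+(c_{12}-c_{21})\,|w|_{12}\pmod{2^k}.
\end{align*}
Replacing two adjacent letters $21$ by $12$ raises $|w|_{12}$ by one, and such moves lead from $2^m1^m$ to $1^m2^m$. So $|w|_{12}$ takes all values from $0$ to $m^2$; for $m=2$ the words $2211$, $2121$, $1221$, $1212$, $1122$ give $0,1,2,3,4$. Once $m^2+1\ge2^k$, every residue modulo $2^k$ occurs. Lemma~\ref{lem:open}, applied to a minimal subflow of $Y_2$ and to $F(\gamma)=\gamma(S_1,S_2)$, now shows that $M(G_\varphi)$ is not metrizable.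
\end{example}

For the dyadic odometer, Haar measure does not take values in $\mathbb Z_2$, and we must use an odd prime and at least three slots. The Ramsey step carries over unchanged. The count of subwords needs a new argument, which we give first.

\section{Counting subwords modulo $p^k$}\label{sec:words}

Words are over the alphabet $\{1,\dots,p\}$. For words $w=w_1\cdots w_N$ and $\rho=\rho_1\cdots\rho_r$, let $|w|_\rho$ be the number of sequences $i_1<\dots<i_r$ with $w_{i_t}=\rho_t$ for all $t$, and let $|w|_\emptyset=1$. Let $\mathcal R$ be the set of words in which no letter occurs twice, the empty word included. The words of length $p$ in $\mathcal R$ are identified with $\mathfrak S_p$. Let $W_m$ be the set of words in which each letter occurs exactly $m$ times.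

\begin{lemma}\label{lem:words}
Let $p$ be a prime, $k,m\ge1$, and let $c_\rho\in\mathbb Z/p^k$ for $\rho\in\mathcal R$. If $\sum_{\pi\in\mathfrak S_p}c_\pi$ is a unit, then $\Phi(w)=\sum_{\rho\in\mathcal R}c_\rho|w|_\rho$ takes at least $\min(m+1,p^k)$ values on $W_m$.
\end{lemma}

The size of the alphabet matters. On an alphabet of $r<p$ letters, let $c_\rho=1/|J|!$, where $J$ is the set of letters of $\rho$. The $c_\pi$ add up to $1$, but the numbers $|w|_\rho$ over the orderings $\rho$ of a set $J$ add up to $m^{|J|}$, so $\Phi$ is constant. This is the fixed point of Remark~\ref{rem:slots}.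

For $p\ge3$, interchanging two adjacent letters of $w$ changes $\Phi(w)$ by an amount that depends on the letters to the left and to the right, so the argument of Example~\ref{ex:three} is not available. Instead we restrict $\Phi$ to families of words on which it is a polynomial of degree at most one in each parameter, and we look for a family whose top coefficient is a unit. All we know is the sum of the $c_\pi$, so we use one family for each $\pi$ and add up the top coefficients.

\begin{proof}
An occurrence in $w$ of a word of $\mathcal R$ is a choice of a set $J$ of letters and, for each $j\in J$, of a position of $w$ carrying $j$. So $\Phi(w)$ is the sum, over all such choices, of $c_\rho$ for the word $\rho$ spelled by the chosen positions.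

\emph{The families.} For $\pi=\pi_1\cdots\pi_p\in\mathfrak S_p$ and $s=(s_1,\dots,s_p)\in\{0,\dots,m\}^p$ let
\[
w_\pi(s)=\pi_1^{s_{\pi_1}}\pi_2^{s_{\pi_2}}\cdots\pi_p^{s_{\pi_p}}\ \cdot\ 1^{m-s_1}2^{m-s_2}\cdots p^{\,m-s_p}\in W_m .
\]
The letter $j$ occurs $s_j$ times in the first part and $m-s_j$ times in the second. Classify the choices above by $J$ and by $\varepsilon\in\{0,1\}^J$, where $\varepsilon_j=0$ if the position chosen for $j$ is in the first part and $\varepsilon_j=1$ otherwise. All choices of type $(J,\varepsilon)$ spell the same word $\pi_{J,\varepsilon}$: the letters $j\in J$ with $\varepsilon_j=0$ in the order in which they occur in $\pi$, followed by the letters with $\varepsilon_j=1$ in increasing order. Hence $\Phi(w_\pi(s))=P_\pi(s)$, where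
\[
P_\pi(s)=\sum_J\sum_{\varepsilon\in\{0,1\}^J}c_{\pi_{J,\varepsilon}}\prod_{\varepsilon_j=0}s_j\prod_{\varepsilon_j=1}(m-s_j)
\]
is a polynomial over $\mathbb Z/p^k$ of degree at most one in each $s_j$. The term of type $(J,\varepsilon)$ involves only the variables $s_j$ with $j\in J$. So the monomial $s_1\cdots s_p$ comes only from $J=\{1,\dots,p\}$, and its coefficient is
\[
\lambda_\pi=\sum_{\varepsilon\in\{0,1\}^p}(-1)^{|\varepsilon|}c_{\pi_\varepsilon},\qquad\pi_\varepsilon=\pi_{\{1,\dots,p\},\varepsilon},\quad|\varepsilon|=\sum_j\varepsilon_j .
\]
For $p=2$, taking $\varepsilon=00,10,01,11$ in turn gives $\lambda_{12}=c_{12}-c_{21}-c_{12}+c_{12}=c_{12}-c_{21}$ and $\lambda_{21}=c_{21}-c_{21}-c_{12}+c_{12}=0$. So $\pi$ has to be chosen.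

\emph{Some $\lambda_\pi$ is a unit.} We have $\sum_\pi\lambda_\pi=\sum_\varepsilon(-1)^{|\varepsilon|}\sum_\pi c_{\pi_\varepsilon}$. For $\varepsilon=0$ we have $\pi_\varepsilon=\pi$. Let $|\varepsilon|=r\ge1$. Then $\pi_\varepsilon$ depends only on the order that $\pi$ induces on the $p-r$ letters with $\varepsilon_j=0$, and each such order is induced by exactly $p!/(p-r)!=p(p-1)\cdots(p-r+1)$ permutations, a multiple of $p$. (For $p=3$ and $\varepsilon=001$, the word $\pi_\varepsilon$ is $123$ for three permutations and $213$ for the other three.) Hence $\sum_\pi c_{\pi_\varepsilon}\equiv0\pmod p$ for $\varepsilon\ne0$, and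
\[
\sum_\pi\lambda_\pi\equiv\sum_\pi c_\pi\not\equiv0\pmod p .
\]
Fix $\pi$ with $\lambda_\pi\not\equiv0\pmod p$.

\emph{Many values.} Write $P_\pi(s)=s_1Q(s')+Q_0(s')$ with $s'=(s_2,\dots,s_p)$. The polynomial $Q$ has degree at most one in each variable, and its coefficient at $s_2\cdots s_p$ is $\lambda_\pi$. Consider the alternating sum $\sum_{s'\in\{0,1\}^{p-1}}(-1)^{p-1-|s'|}Q(s')$, where $|s'|=s_2+\dots+s_p$. On a monomial $\prod_{j\in K}s_j$ it factors over the variables, with a factor $1-0$ for $j\in K$ and $1-1$ for $j\notin K$, so it vanishes unless $K=\{2,\dots,p\}$. The alternating sum therefore equals $\lambda_\pi$, and $\delta=Q(s')$ is a unit for some $s'\in\{0,1\}^{p-1}$. This $s'$ is an admissible parameter because $m\ge1$. As $s_1$ runs through $0,1,\dots,m$, the values $\Phi(w_\pi(s_1,s'))=Q_0(s')+\delta s_1$ give $\min(m+1,p^k)$ distinct elements of $\mathbb Z/p^k$.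
\end{proof}

\section{The criterion, and the odometers}\label{sec:criterion}

The next proposition isolates what Example~\ref{ex:three} used about the group: arbitrarily many sets $E_i$ of unit $h$-value that can be distributed freely among the slots without leaving the orbit of $(S_1,\dots,S_p)$.

\begin{proposition}\label{prop:criterion}
Let $G\le\operatorname{Homeo}(X)$ have the uniform topology, let $p$ be a prime, and let $h:\operatorname{Clop}(X)\to\mathbb Z_p$ be finitely additive and $G$-invariant. Let $(S_1,\dots,S_p)\in\mathcal T_p$ satisfy the following condition.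
\begin{enumerate}
\item[$(*)$] For all $m,n\ge1$ there are pairwise disjoint clopen sets $R_1,\dots,R_p,E_1,\dots,E_n$ with $h(E_i)\in\mathbb Z_p^\times$ for all $i$, such that for all pairwise disjoint $m$-element sets $I_1,\dots,I_p\subset\{1,\dots,n\}$ there is $g\in G$ with $gS_j=R_j\cup\bigcup_{i\in I_j}E_i$ for all $j$.
\end{enumerate}
Then $M(G)$ is not metrizable; it has weight $\mathfrak c$ and cardinality $2^{\mathfrak c}$.
\end{proposition}

\begin{proof}
The group $G$ is separable, being a subspace of a separable metrizable space. Let $Y$ be a minimal subflow of $Y_p$ (Lemma~\ref{lem:flow}), let $V$ be the open subgroup of all $g\in G$ with $gS_j=S_j$ for all $j$, and let $F(\gamma)=\gamma(S_1,\dots,S_p)$. Then $F:Y\to\mathbb Z_p$ is continuous and $V$-invariant, and $F(g^{-1}\gamma)=\gamma(gS_1,\dots,gS_p)$. By Lemma~\ref{lem:open} it suffices to show that for every $\gamma\in Y_p$ the set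
\[
\Lambda=\{\gamma(gS_1,\dots,gS_p):g\in G\}
\]
is infinite. We fix $\gamma$ and $k\ge1$, put $m=p^k$, and show that $\Lambda$ meets every residue class modulo $p^k$.

\emph{Homogenizing.} Ramsey's theorem states that for all $r,\kappa,N$ there is $N'$ such that, whenever the $r$-element subsets of an $N'$-element set are colored with $\kappa$ colors, some $N$-element subset has all its $r$-element subsets of one color. Let $\kappa_r$ be the number of maps from the words of length $r$ in $\mathcal R$ to $\mathbb Z/p^k$. Put $n_0=pm$, and for $1\le r\le p$ let $n_r$ be the number $N'$ for $(r,\kappa_r,n_{r-1})$. Let $n=n_p$, which depends only on $p$ and $k$, and take $R_j,E_i$ from $(*)$ for these $m$ and $n$.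

For $\rho\in\mathcal R$ of length $r$ and $B=\{i_1<\dots<i_r\}\subset\{1,\dots,n\}$, let $\tau(\rho,B)\in\mathcal T_p$ have $E_{i_t}$ in slot $\rho_t$ for $1\le t\le r$, and $R_j$ in each slot $j$ that does not occur in $\rho$. Color $B$ by the map $\rho\mapsto\gamma(\tau(\rho,B))\bmod p^k$. Applying Ramsey's theorem for $r=p,p-1,\dots,1$ in turn, each time inside the subset obtained before, we get $H\subset\{1,\dots,n\}$ with $|H|=pm$ and elements $c_\rho\in\mathbb Z/p^k$ such that
\[
\gamma(\tau(\rho,B))\equiv c_\rho\pmod{p^k}\qquad\text{for all }\rho\in\mathcal R\text{ and all }B\subset H\text{ with }|B|\text{ the length of }\rho;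
\]
here $c_\emptyset$ is the residue of $\gamma(R_1,\dots,R_p)$. For $B\subset H$ with $|B|=p$, the tuples $\tau(\pi,B)$, $\pi\in\mathfrak S_p$, are all the arrangements of the sets $E_i$, $i\in B$, in the $p$ slots. By (b), $\sum_\pi c_\pi\equiv\prod_{i\in B}h(E_i)$, which is a unit. This is the only use of (b) and of the hypothesis $h(E_i)\in\mathbb Z_p^\times$.

\emph{From words to the orbit.} Let $w\in W_m$. Its length is $|H|$; write it along $H$ in increasing order, and let $I_j\subset H$ be the set of positions that receive the letter $j$. Put $S_j(w)=R_j\cup\bigcup_{i\in I_j}E_i$. By $(*)$, $\gamma(S_1(w),\dots,S_p(w))\in\Lambda$. Expand it by (a) in every slot. A term of the expansion selects in each slot $j$ either $R_j$ or one $E_i$ with $i\in I_j$. If $B$ is the set of selected indices and $\rho$ is the word that $w$ spells on $B$, the term is $\gamma(\tau(\rho,B))\equiv c_\rho$, and the terms with a given $\rho$ correspond to the occurrences of $\rho$ in $w$. Therefore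
\[
\gamma(S_1(w),\dots,S_p(w))\equiv\sum_{\rho\in\mathcal R}c_\rho|w|_\rho=\Phi(w)\pmod{p^k}.
\]
By Lemma~\ref{lem:words}, $\Phi$ takes $\min(p^k+1,p^k)=p^k$ values on $W_m$, that is, all of them. Since $k$ is arbitrary, $\Lambda$ is infinite.
\end{proof}

For closures of full groups, exchanges reduce $(*)$ to the existence of many copies of one set.

\begin{corollary}\label{cor:copies}
Let $\varphi$ be minimal, $p$ a prime, and $h:\operatorname{Clop}(X)\to\mathbb Z_p$ finitely additive and $G_\varphi$-invariant. Let $S_1,\dots,S_p,T$ be pairwise disjoint clopen sets. Suppose that for every $N$ there is a clopen set $E$ with $h(E)\in\mathbb Z_p^\times$ such that each of $S_1,\dots,S_p,T$ contains $N$ pairwise disjoint sets of the form $aE$ with $a\in[\varphi]$. Then $M(G_\varphi)$ is not metrizable; it has weight $\mathfrak c$ and cardinality $2^{\mathfrak c}$.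
\end{corollary}

\begin{proof}
Given $m,n$, take $E$ for $N=\max(m,n)$, and take pairwise disjoint sets $F_{j,t}=a_{j,t}E\subset S_j$ for $1\le t\le m$ and $E_i=b_iE\subset T$ for $1\le i\le n$, with $a_{j,t},b_i\in[\varphi]$. Let $R_j=S_j\setminus\bigcup_tF_{j,t}$. We have $h(E_i)=h(E)\in\mathbb Z_p^\times$. Given $I_1,\dots,I_p$ as in $(*)$, write $I_j=\{i(j,1),\dots,i(j,m)\}$. The element $b_{i(j,t)}a_{j,t}^{-1}\in[\varphi]$ maps $F_{j,t}$ onto $E_{i(j,t)}$, so Lemma~\ref{lem:exchange} gives $g\in[\varphi]$ that interchanges $F_{j,t}$ with $E_{i(j,t)}$ for all $j,t$ and fixes each $R_j$ pointwise. Then $gS_j=R_j\cup\bigcup_{i\in I_j}E_i$, and Proposition~\ref{prop:criterion} applies.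
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:odometer}]
Let $\mu$ be Haar measure on $\mathbb Z_q$, which is $\varphi$-invariant, and let $p$ be a prime not dividing $q$. A clopen set is a finite union of cosets of some $q^L\mathbb Z_q$, each of measure $q^{-L}$, so $\mu(A)\in\mathbb Z[1/q]$. Since $p\nmid q$, the integer $q$ is a unit of $\mathbb Z_p$ and $\mathbb Z[1/q]\subset\mathbb Z_p$. Put $h=\mu$ on clopen sets; it is $G_\varphi$-invariant by Lemma~\ref{lem:invariance}. Choose $\ell$ with $q^\ell>p$, and let $S_j=(j-1)+q^\ell\mathbb Z_q$ for $1\le j\le p$ and $T=p+q^\ell\mathbb Z_q$. These are $p+1$ distinct cosets. Given $N$, choose $L\ge\ell$ with $q^{L-\ell}\ge N$ and let $E=q^L\mathbb Z_q$, so that $h(E)=q^{-L}\in\mathbb Z_p^\times$. Each coset of $q^\ell\mathbb Z_q$ is the disjoint union of $q^{L-\ell}$ cosets $a+q^L\mathbb Z_q=\varphi^aE$ with $a\in\mathbb Z$. Corollary~\ref{cor:copies} applies.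
\end{proof}

\section{The case of non-divisible $D_\varphi$}\label{sec:nondiv}

Let $\varphi$ be an arbitrary minimal homeomorphism. For the odometer, the function $h$, the small sets with unit $h$-value and their copies were all visible. Now $h$ comes from the algebra of $D_\varphi$, and the copies come from Kakutani--Rokhlin towers. We begin with two consequences of minimality.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(i)] For every $N\ge1$, every point has a clopen neighborhood $U$ with $U,\varphi U,\dots,\varphi^{N-1}U$ pairwise disjoint; then $\mu(U)\le1/N$ for all $\mu\in\mathcal M_\varphi$.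
\item[(ii)] If $U$ is a nonempty clopen set, there is $K$ with $X=\bigcup_{|i|\le K}\varphi^iU$; then $\mu(U)\ge1/(2K+1)$ for all $\mu\in\mathcal M_\varphi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A periodic orbit is finite and so cannot be dense in $X$. Hence $x,\varphi x,\dots,\varphi^{N-1}x$ are distinct and have disjoint clopen neighborhoods $U_0,\dots,U_{N-1}$; take $U=\bigcap_i\varphi^{-i}U_i$. (ii) Every orbit meets $U$, so the open sets $\varphi^iU$ cover the compact space $X$.
\end{proof}

A \emph{tower partition} is a finite family of nonempty clopen sets $B_t$ with heights $r_t\ge1$ such that the \emph{levels} $\varphi^iB_t$, $0\le i<r_t$, partition $X$. If $f\in C(X,\mathbb Z)$ is constant on each level, let $\Sigma_t(f)$ be the sum of its values on the $r_t$ levels of tower $t$. The levels of a tower have equal measure, so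
\begin{equation}\label{eq:tower}
\int f\,d\mu=\sum_t\Sigma_t(f)\,\mu(B_t)\qquad(\mu\in\mathcal M_\varphi).
\end{equation}
Tall towers convert strict inequalities between integrals into inequalities between integers.

\begin{lemma}\label{lem:towers}
Let $\mathcal F\subset C(X,\mathbb Z)$ be finite. There is a tower partition such that every $f\in\mathcal F$ is constant on each level, and such that $\Sigma_t(u)>0$ for every $t$ and every $u\in\mathcal F$ satisfying $\int u\,d\mu>0$ for all $\mu\in\mathcal M_\varphi$.
\end{lemma}

\begin{proof}
Let $u$ have positive integral for all $\mu\in\mathcal M_\varphi$. We claim that there is $N$ with $\sum_{i<r}u(\varphi^ix)>0$ for all $x\in X$ and $r\ge N$. Otherwise there are $x_l\in X$ and $r_l\to\infty$ such that $\int u\,d\nu_l\le0$ for $\nu_l=\frac1{r_l}\sum_{i<r_l}\delta_{\varphi^ix_l}$. Since $\|\varphi_*\nu_l-\nu_l\|\le2/r_l$, a weak-$*$ limit point $\mu$ of $(\nu_l)$ lies in $\mathcal M_\varphi$, and $\int u\,d\mu\le0$, a contradiction. Take one $N$ that works for all such $u\in\mathcal F$.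

Let $C$ be a nonempty clopen set with $C,\dots,\varphi^{N-1}C$ disjoint, and let $K$ be as in Lemma~\ref{lem:basic}(ii) for $C$. Applying $\varphi^{-K-1}$ and $\varphi^K$ to the cover gives $X=\bigcup_{1\le i\le2K+1}\varphi^{-i}C$ and $X=\bigcup_{0\le i\le2K}\varphi^iC$. By the first cover, the return time $r(x)=\min\{i\ge1:\varphi^ix\in C\}$ is bounded on $C$; it is locally constant and at least $N$. By the second, every $y\in X$ has a least $i\ge0$ with $\varphi^{-i}y\in C$, and for $x\in C$ and $y=\varphi^ix$ with $i\ge0$, this $i$ is the least one exactly when $i<r(x)$. So every $y$ is uniquely of the form $\varphi^ix$ with $x\in C$ and $0\le i<r(x)$. Partition $C$ into the finitely many clopen sets $B_t$ on which $r(x)$ and all the values $f(\varphi^ix)$, for $f\in\mathcal F$ and $i<r(x)$, are constant, and let $r_t$ be the value of $r$ on $B_t$. For $x\in B_t$ we have $\Sigma_t(u)=\sum_{i<r_t}u(\varphi^ix)>0$, since $r_t\ge N$.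
\end{proof}

The following lemma is the first of the two results of Glasner and Weiss quoted in Section~\ref{sec:intro}. With towers at hand its proof is short.

\begin{lemma}[Comparison]\label{lem:comparison}
If $A,B$ are clopen and $\mu(A)<\mu(B)$ for all $\mu\in\mathcal M_\varphi$, there is $g\in[\varphi]$ with $gA\subset B$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:towers} to $\{1_A,1_B,1_B-1_A\}$. Then $A$ and $B$ are unions of levels, and each tower $t$ has fewer levels in $A$ than in $B$. Choose a permutation $\sigma_t$ of $\{0,\dots,r_t-1\}$ that sends the indices of levels in $A$ to indices of levels in $B$, and let $g=\varphi^{\sigma_t(i)-i}$ on $\varphi^iB_t$.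
\end{proof}

Next we construct $h$. A nonzero homomorphism to $\mathbb Z/p$ exists as soon as $pD\ne D$, but Proposition~\ref{prop:criterion} needs values modulo $p^k$ for all $k$. Torsion-freeness allows the lifting.

\begin{lemma}\label{lem:hom}
Let $D$ be a torsion-free abelian group and $p$ a prime with $pD\ne D$. There is a homomorphism $h:D\to\mathbb Z_p$ with $h(D)\not\subset p\mathbb Z_p$.
\end{lemma}

\begin{proof}
Choose elements $d_i\in D$, $i\in I$, whose images form a basis of the nonzero $\mathbb F_p$-vector space $D/pD$, and let $D_0$ be the subgroup that they generate. We claim that their images form a basis of the $\mathbb Z/p^k$-module $D/p^kD$ for every $k$. From $D=D_0+pD$ we get $D=D_0+p(D_0+pD)=D_0+p^2D$, and inductively $D=D_0+p^kD$. For independence, we show by induction on $k$ that a finite sum $\sum a_id_i$ with $a_i\in\mathbb Z$ lies in $p^kD$ only if $p^k$ divides every $a_i$. The case $k=1$ is the choice of the $d_i$. If $\sum a_id_i=p^kd$ with $k\ge2$, then $a_i=pb_i$ by the case $k=1$, so $\sum b_id_i=p^{k-1}d$ because $D$ is torsion-free, and $p^{k-1}\mid b_i$.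

Fix $i_0\in I$ and let $h_k:D\to\mathbb Z/p^k$ give the coefficient of $d_{i_0}$ in $D/p^kD$. An expansion modulo $p^{k+1}D$ is also one modulo $p^kD$, so $h_{k+1}$ reduces to $h_k$. The $h_k$ define $h:D\to\mathbb Z_p$ with $h(d_{i_0})=1$.
\end{proof}

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:general}]
Let $p$ be a prime with $pD_\varphi\ne D_\varphi$, take $h$ from Lemma~\ref{lem:hom}, and put $h(A)=h([A])$. This function on $\operatorname{Clop}(X)$ is finitely additive, and it is $G_\varphi$-invariant by Lemma~\ref{lem:invariance}.

\emph{Small sets with unit value.} Let $\varepsilon>0$. The classes of clopen sets generate $D_\varphi$ and $p\mathbb Z_p$ is a subgroup, so $h(A)\notin p\mathbb Z_p$ for some clopen $A$. By Lemma~\ref{lem:basic}(i) and compactness, $A$ is covered by finitely many clopen sets of measure less than $\varepsilon$ for all $\mu\in\mathcal M_\varphi$. Intersecting them with $A$ and removing overlaps, we write $A$ as a finite disjoint union of such sets. Their $h$-values add up to $h(A)$, so one of them, $E$, has $h(E)\in\mathbb Z_p^\times$.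

\emph{Many copies.} Partition $X$ into nonempty clopen sets $S_1,\dots,S_p,T$. By Lemma~\ref{lem:basic}(ii) there is $\eta>0$ such that each of them has measure greater than $\eta$ for all $\mu\in\mathcal M_\varphi$. Given $N$, take $E$ as above for $\varepsilon=\eta/N$, and let $U$ be one of $S_1,\dots,S_p,T$. Suppose that $r<N$ pairwise disjoint images of $E$ under $[\varphi]$ have been chosen in $U$. Each has the measures of $E$, so the clopen set left in $U$ has measure greater than $\eta-r\eta/N\ge\eta/N>\mu(E)$ for all $\mu$. By Lemma~\ref{lem:comparison} it contains one more image of $E$. We thus obtain $N$ disjoint images of $E$ in $U$, and Corollary~\ref{cor:copies} applies.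
\end{proof}

\section{Divisibility and equal splitting}\label{sec:div}

The second assertion of Theorem~\ref{thm:general} is the contrapositive of the non-metrizability statement, once divisibility of $D_\varphi$ is translated into a property of clopen sets. The point is that an element $[f]$ with $n[f]=[A]$ is a priori only a class of functions, and we must represent it by a clopen subset of $A$.

\begin{proposition}\label{prop:div}
The group $D_\varphi$ is divisible if and only if, for all $n\ge1$, every clopen set $A$ can be partitioned into clopen sets $A_1,\dots,A_n$ with $\mu(A_i)=\mu(A)/n$ for all $i$ and all $\mu\in\mathcal M_\varphi$.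
\end{proposition}

\begin{proof}
If such partitions exist, then $[A]=n[A_1]\in nD_\varphi$ for every clopen $A$, and these classes generate $D_\varphi$.

Conversely, let $D_\varphi$ be divisible. The empty set is split into empty sets. For nonempty $A$, choose $f\in C(X,\mathbb Z)$ with $n[f]=[A]$, that is, $\int f\,d\mu=\mu(A)/n$ for all $\mu$. It suffices to prove by induction on $n$ that a nonempty clopen set $A$ with $[A]=n[f]$ is a disjoint union of $n$ clopen sets of class $[f]$. For $n=1$ there is nothing to prove. Let $n\ge2$. Since $\mu(A)>0$ by Lemma~\ref{lem:basic}(ii), both $\int f\,d\mu=\mu(A)/n$ and $\int(1_A-f)\,d\mu=(1-1/n)\mu(A)$ are positive for all $\mu$. Apply Lemma~\ref{lem:towers} to $\{f,1_A,1_A-f\}$. Then $A$ is a union of levels, $\Sigma_t(1_A)$ of them in tower $t$, and $0<\Sigma_t(f)<\Sigma_t(1_A)$. Let $A_1$ be the union of $\Sigma_t(f)$ levels contained in $A$ from each tower $t$. By \eqref{eq:tower}, $\mu(A_1)=\int f\,d\mu$ for all $\mu$, so $[A_1]=[f]$. The set $A\setminus A_1$ is nonempty and has class $(n-1)[f]$, and the induction hypothesis splits it into $A_2,\dots,A_n$.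
\end{proof}

This completes the proof of Theorem~\ref{thm:general}.

\begin{remark}[The limit of the method]\label{rem:limit}
If $pD=D$, every homomorphism $D\to\mathbb Z_p$ has image in $\bigcap_kp^k\mathbb Z_p=0$; this is why a prime dividing $q$ is of no use for the $q$-adic odometer. Suppose that $D_\varphi$ is divisible, and let $h:\operatorname{Clop}(X)\to\mathbb Z_p$ be finitely additive and $G_\varphi$-invariant. By Proposition~\ref{prop:div} a clopen set $A$ splits into $p^k$ clopen sets of the same class. By the second result of Glasner and Weiss quoted in Section~\ref{sec:intro}, these sets are images of one another under $[\varphi]$, so $h(A)\in p^k\mathbb Z_p$ for all $k$ and $h=0$. The obstruction used in this paper therefore disappears exactly when $D_\varphi$ is divisible, and we make no claim about metrizability of $M(G_\varphi)$ in that case.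
\end{remark}

\begin{thebibliography}{9}

\bibitem{Eng}
Engelking, \emph{General Topology}.

\bibitem{GW}
E.~Glasner and B.~Weiss, \emph{Weak orbit equivalence of Cantor minimal systems}, Internat. J. Math. \textbf{6} (1995), 559--579.

\bibitem{IM}
Tom\'as Ibarlucia and Julien Melleray, \emph{Full groups of minimal homeomorphisms}, arXiv:1309.3114 (2013).

\end{thebibliography}
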